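\title{Free group actions with no small generating partition and no factor of small $f$-invariant entropy}

\begin{abstract}
Let $G$ be a free group of finite rank $r\ge 2$. For every $h\in\mathbb R$ and $M>0$ we construct an essentially free ergodic measure-preserving action of $G$ whose $f$-invariant entropy is $h$, for which the infimum of the Shannon entropies of generating partitions exceeds $M$, and all of whose factors have $f$-invariant entropy at least $\min(h,0)$ whenever it is defined. This answers a question of Seward. The core of the example is a Markov system on the Cayley tree built from a random bijection. In it Bowen's functional $F$ is nonnegative on all partitions and large on every partition that reveals half of the information at the identity, whereas a generating partition of small entropy would produce such a partition with small $F$.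
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $G$ is the free group with free generators $s_1,\dots,s_r$, where $r\ge2$; $|g|$ is the word length and $B_n=\{g\in G:|g|\le n\}$. An \emph{action} is an action of $G$ by measure-preserving bijections on a standard probability space $(X,\mu)$. It is \emph{essentially free} if $\mu\{x:gx=x\}=0$ for all $g\ne e$, and \emph{ergodic} if every invariant measurable set has measure $0$ or $1$. A \emph{factor} of $(X,\mu)$ is an action $(Y,\nu)$ together with an equivariant measurable map $X\to Y$ that sends $\mu$ to $\nu$; then $X$ is an \emph{extension} of $Y$.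

\subsection*{Generating partitions}
For a measurable partition $\alpha$ of $X$ let $g\alpha=\{gA:A\in\alpha\}$, and let $G\cdot\alpha$ be the smallest $\sigma$-algebra containing all sets $gA$ with $g\in G$, $A\in\alpha$. The partition $\alpha$ is \emph{generating} if every measurable set agrees up to a null set with a member of $G\cdot\alpha$. Its Shannon entropy is $\mathrm H(\alpha)=\sum_{A\in\alpha}-\mu(A)\log\mu(A)$, with the convention $\mathrm H(\alpha)=\infty$ if no countable subcollection of $\alpha$ has full measure. Let $\Delta_G(X,\mu)$ be the minimal cardinality of a generating partition, and let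
\[
\Delta^*_G(X,\mu)=\inf\{\mathrm H(\alpha):\alpha\text{ a generating partition}\}.
\]
A generating partition codes a point $x$ by the family of atoms that contain the points $g^{-1}x$. Thus $\Delta_G$ is the smallest alphabet of a faithful coding, and $\Delta^*_G$ is the smallest amount of information per symbol. A partition with $m$ atoms has entropy at most $\log m$, so $\log\Delta_G\ge\Delta_G^*$.

\subsection*{The $f$-invariant}
For a partition $\beta$ of finite entropy put
\begin{equation}\label{eq:F}
F(\beta)=(1-2r)\,\mathrm H(\beta)+\sum_{i=1}^r\mathrm H(\beta\vee s_i\beta)=\mathrm H(\beta)-\sum_{i=1}^r\big(2\mathrm H(\beta)-\mathrm H(\beta\vee s_i\beta)\big).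
\end{equation}
The $i$-th term of the last sum is the mutual information of $\beta$ and $s_i\beta$. The Cayley tree has $r$ edges per vertex, and $F(\beta)$ is the entropy of one vertex minus the information shared across its $r$ edges. If the action has a generating partition $\alpha$ with $\mathrm H(\alpha)<\infty$, Bowen's \emph{$f$-invariant entropy} is
\[
f_G(X,\mu)=\lim_{n\to\infty}F(\alpha^{(n)}),\qquad \alpha^{(n)}=\bigvee_{g\in B_n}g\alpha .
\]
The limit does not depend on the choice of $\alpha$; we use this fact without proof. When the measure is understood we omit it from the notation.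

Two examples show the range of behavior. A Bernoulli shift whose base has entropy $h$ has $f_G=h$ (Section~\ref{sec:VQ}). A transitive action on $d$ points with the uniform measure has $f_G=-(r-1)\log d$: the partition $\beta$ into points satisfies $g\beta=\beta$ for all $g$, so $F(\beta^{(n)})=(1-2r)\log d+r\log d$. So $f_G$ may be negative, and a factor may have smaller or larger $f_G$ than its extension.

The invariant gives lower bounds for $\Delta_G^*$. We show in Corollary~\ref{cor:factorbound} that for every generating partition $\beta$ of $X$ with finite entropy and every factor $Y$ for which $f_G$ is defined,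
\begin{equation}\label{eq:factorbound}
f_G(X)\le f_G(Y)+\mathrm H(\beta).
\end{equation}
With $Y$ a point this reads $\Delta^*_G(X)\ge f_G(X)$, and Bernoulli shifts give equality. In the other direction no bound holds: it is known that for every $h\in\mathbb R$ and $M>0$ there is an essentially free ergodic action with $f_G(X)=h$ and $\log\Delta_G(X)\ge\Delta^*_G(X)>M$. The actions constructed for this have a factor $G/K$, with $K$ a normal subgroup of finite index $d$ and the uniform measure, and by \eqref{eq:factorbound} such a factor alone forces $\Delta^*_G(X)\ge h+(r-1)\log d$. Is a factor of very negative $f_G$ the only possible reason for $\Delta^*_G$ to be much larger than $f_G$? The problem posed in \cite{Seward} makes this precise.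

\medskip
\noindent\textbf{Problem.} Let $h\in\mathbb R$, $c>0$ with $h\ge-c$, and $M>0$. Is there an essentially free ergodic action with $f_G(X)=h$, with $f_G(Y)\ge-c$ for every factor $Y$ for which $f_G$ is defined, and with $\log\Delta_G(X)\ge\Delta^*_G(X)>M$?
\medskip

For such an action \eqref{eq:factorbound} gives at best $\Delta^*_G(X)\ge h+c$, and one might guess that $\Delta^*_G$ is bounded in terms of $h$ and $c$. It is not.

\begin{theorem}\label{thm:main}
Let $r\ge2$, $h\in\mathbb R$ and $M>0$. There is an essentially free ergodic action $G\curvearrowright(Q,\mu)$ with $f_G(Q,\mu)=h$, with $\log\Delta_G(Q,\mu)\ge\Delta^*_G(Q,\mu)>M$, and with $f_G(Y,\nu)\ge\min(h,0)$ for every factor $(Y,\nu)$ for which $f_G$ is defined.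
\end{theorem}

If $c>0$ and $h\ge-c$, then $\min(h,0)\ge-c$, so the answer to the Problem is yes for all $h$, $c$, $M$. The bound $\min(h,0)$ cannot be improved, because an action with $f_G=h$ has itself and the one-point space as factors, with $f_G=h$ and $f_G=0$. Hence, for given $h,c\in\mathbb R$, actions as in the Problem with arbitrarily large $\Delta^*_G$ exist if and only if $c\ge\max(0,-h)$.

\subsection*{The idea}
Take $h=0$ and regard $F$ as a height function on the partitions of a space $X$. We build $X$ with a generating partition $\alpha$ of large entropy $rL$ so that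
\begin{itemize}
\item $F(\alpha^{(n)})=0$ for all $n$, so $f_G(X)=0$;
\item $F(\delta)\ge0$ for every partition $\delta$, so no factor has negative $f_G$;
\item $F(\delta)$ is at least of order $L$ whenever $\delta$ reveals about half of $\alpha$, that is, $\mathrm H(\alpha|\delta)\approx\frac12rL$.
\end{itemize}
The trivial partition and the partitions $\alpha^{(n)}$ lie at height $0$, and a ridge separates them. A generating partition $\beta$ gives a path across: join the translates $g\beta$ one at a time, in order of increasing $|g|$. Along the path $F$ never exceeds $\mathrm H(\beta)$, and $\mathrm H(\alpha|\cdot)$ falls to $0$ in steps of size at most $\mathrm H(\beta)$. The path can neither climb the ridge nor jump over it unless $\mathrm H(\beta)$ is of order $L$. The ridge is invisible to \eqref{eq:factorbound}, which looks only at factors.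

Section~\ref{sec:F} develops the calculus of $F$. Section~\ref{sec:X} attaches to every bijection $\pi$ of $U^r$, $U$ a finite set, a system $X$ with the first two properties, and computes in two examples what half knowledge costs. The examples show that the third property needs a combinatorial property of $\pi$ (Section~\ref{sec:gate}) and a spectral gap (Section~\ref{sec:gap}). Section~\ref{sec:VQ} moves the value of $f_G$ from $0$ to $h$. The ridge is established in Section~\ref{sec:half} and crossed in Section~\ref{sec:end}.

\section{The calculus of $F$}\label{sec:F}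

From here on partitions are countable, have finite entropy, and are taken up to null sets. We write $\zeta\le\delta$ if $\zeta$ is coarser than $\delta$, and $\xi^T=\bigvee_{g\in T}g\xi$ for finite $T\subseteq G$, so that $\xi^{(n)}=\xi^{B_n}$. A partition of a factor is also viewed as a partition of the extension; this changes neither $\mathrm H$ nor $F$. A random variable with finitely many values is identified with its partition into level sets. Let $S=\{s_1^{\pm1},\dots,s_r^{\pm1}\}$.

We use the following standard facts about the conditional entropy $\mathrm H(\zeta|\delta)=\mathrm H(\zeta\vee\delta)-\mathrm H(\delta)$, which is the average over the atoms $D$ of $\delta$ of the entropy of $\zeta$ for the measure conditioned on $D$.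
\begin{itemize}
\item[(E1)] Chain rule and monotonicity: $\mathrm H(\zeta\vee\zeta'|\delta)=\mathrm H(\zeta|\delta)+\mathrm H(\zeta'|\delta\vee\zeta)$, and $\mathrm H(\zeta|\delta')\le\mathrm H(\zeta|\delta)$ if $\delta\le\delta'$. Also $\mathrm H(g\zeta|g\delta)=\mathrm H(\zeta|\delta)$.
\item[(E2)] $0\le\mathrm H(\zeta|\delta)-\mathrm H(\zeta|\delta\vee\xi)\le\mathrm H(\xi)$; indeed by (E1) the difference equals $\mathrm H(\xi|\delta)-\mathrm H(\xi|\delta\vee\zeta)$.
\item[(E3)] Gibbs' inequality: if $u$ takes values in a finite set $U$ and a probability vector $p_D$ on $U$ is assigned to each atom $D$ of $\delta$, then $\mathrm H(u|\delta)\le\mathbb E[-\log p_{\delta(z)}(u(z))]$, where $\delta(z)$ is the atom containing $z$. Equality holds when $p_D$ is the law of $u$ given $D$.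
\item[(E4)] If $\zeta$ is finite, $\delta_0\le\delta_1\le\cdots$, and the $\delta_m$ together generate the $\sigma$-algebra up to null sets, then $\mathrm H(\zeta|\delta_m)\to0$.
\end{itemize}

All arguments below compare $F$ before and after a partition is joined, so we name the increment:
\[
\Psi_\zeta(\delta)=F(\delta\vee\zeta)-F(\delta)=(1-2r)\,\mathrm H(\zeta|\delta)+\sum_{i=1}^r\mathrm H(\zeta\vee s_i\zeta\,|\,\delta\vee s_i\delta).
\]
By (E1) each term of the sum is at most $\mathrm H(\zeta|\delta)+\mathrm H(s_i\zeta|s_i\delta)=2\mathrm H(\zeta|\delta)$. If one term is even at most $\mathrm H(\zeta|\delta)$, the total is at most $\big((1-2r)+1+2(r-1)\big)\mathrm H(\zeta|\delta)=0$. This happens for $i=1$ when $s_1\zeta=\zeta$. Therefore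
\begin{equation}\label{eq:psi}
\Psi_\zeta(\delta)\le\mathrm H(\zeta|\delta),\qquad F(\zeta)\le\mathrm H(\zeta),\qquad\text{and}\quad\Psi_\zeta(\delta)\le0\ \text{ if }s_1\zeta=\zeta .
\end{equation}

\begin{lemma}[Bowen]\label{lem:split}
If $\zeta\le\delta$ and $s\in S$, then $F(\delta\vee s\zeta)\le F(\delta)$. Consequently, let $g_0=e,g_1,g_2,\dots$ enumerate $G$ in order of nondecreasing length and put $\xi_m=\bigvee_{j\le m}g_j\xi$. Then $F(\xi)=F(\xi_0)\ge F(\xi_1)\ge\cdots$, and $F(\xi)\ge f_G$ if $\xi$ is generating.
\end{lemma}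

\begin{proof}
By the remark before \eqref{eq:psi} it suffices to find $i$ with $\mathrm H(s\zeta\vee s_is\zeta\,|\,\delta\vee s_i\delta)\le\mathrm H(s\zeta|\delta)$. If $s=s_i$, then $s\zeta\le s_i\delta$, so the left side is at most $\mathrm H(s_is\zeta|s_i\delta)=\mathrm H(s\zeta|\delta)$. If $s=s_i^{-1}$, then $s_is\zeta=\zeta\le\delta$, so the left side is at most $\mathrm H(s\zeta|\delta)$.

Write $g_{m+1}=st$ with $s\in S$ and $|t|=|g_{m+1}|-1$. Then $t$ is among $g_0,\dots,g_m$, so $t\xi\le\xi_m$ and $\xi_{m+1}=\xi_m\vee s(t\xi)$. The first part gives $F(\xi_{m+1})\le F(\xi_m)$. The partitions $\xi^{(n)}$ form a subsequence of $(\xi_m)$, and $F(\xi^{(n)})\to f_G$ for every generating $\xi$ of finite entropy.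
\end{proof}

\begin{corollary}\label{cor:factorbound}
Inequality \eqref{eq:factorbound} holds.
\end{corollary}

\begin{proof}
Let $\zeta$ be a generating partition of $Y$. Then $\zeta^{(n)}\vee\beta$ generates $X$, so Lemma~\ref{lem:split} and \eqref{eq:psi} give $f_G(X)\le F(\zeta^{(n)})+\Psi_\beta(\zeta^{(n)})\le F(\zeta^{(n)})+\mathrm H(\beta)$. Let $n\to\infty$.
\end{proof}

In our examples the entropy of $\xi^T$ is governed by a number of sites, and $F$ then counts an Euler characteristic. The \emph{Schreier graph} of a $G$-set $\Omega$ has vertex set $\Omega$ and an edge $v\to s_iv$ of color $i$ for every $v$ and $i$. For finite $P\subseteq\Omega$,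
\begin{equation}\label{eq:euler}
(1-2r)|P|+\sum_{i=1}^r|P\cup s_iP|=|P|-\sum_{i=1}^r|P\cap s_iP|=:\chi(P),
\end{equation}
and $|P\cap s_iP|$ is the number of $v\in P$ with $s_iv\in P$. So $\chi(P)$ is the number of vertices minus the number of edges of the subgraph induced on $P$. For $\Omega=G$ the Schreier graph is a tree, $B_n$ spans a subtree, and $\chi(B_n)=1$.

\section{Gate systems}\label{sec:X}

We want a system with large entropy at each vertex of the Cayley tree, all of it canceled in \eqref{eq:F} by the edges. So we let a vertex carry $r$ units of information and each edge share one unit between its endpoints.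

Let $U$ be a set with $N\ge3$ elements, $L=\log N$, $A=U^r$, and $q=|A|=N^r$. A \emph{gate} is a bijection $\pi:A\to A$. For $w\in A$ let $a_1(w),\dots,a_r(w)$ be the coordinates of $w$ and $b_1(w),\dots,b_r(w)$ those of $\pi(w)$. The $2r$ maps $a_i,b_i:A\to U$ are the \emph{labels}; $\Lambda=\{a_1,\dots,a_r,b_1,\dots,b_r\}$ is their index set. Both $(a_i(w))_i$ and $(b_i(w))_i$ determine $w$.

Let $G$ act on $A^G$ by $(gx)(g')=x(g^{-1}g')$. This action comes from left multiplication, which preserves the \emph{right} Cayley tree, with edges $g\to gs_i$. Put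
\[
X=\{x\in A^G:\ a_i(x(g))=b_i(x(gs_i))\ \text{ for all }g\in G,\ 1\le i\le r\}.
\]
The common value is the \emph{label of the edge} $g\to gs_i$. Each vertex sees its outgoing edge labels through the $a_i$ and its incoming edge labels through the $b_i$, and the gate ties the two families together. For a finite subtree $T$ call $x\in A^T$ \emph{valid} if it satisfies the constraints on the edges of $T$. Each label takes each value at exactly $N^{r-1}$ points of $A$, so a valid configuration extends to a new leaf in exactly $N^{r-1}$ ways. Hence the uniform laws on valid configurations are consistent, and they define a $G$-invariant probability measure $\mu_X$ on $X$. Each $x(g)$ is uniform on $A$, and each edge label is uniform on $U$. An edge of $T$ splits $T$ into two subtrees, and the valid configurations with a given label on that edge form a product set. This gives the \emph{Markov property}: given the label of an edge, the configurations on its two sides are independent.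

Let $w(x)=x(e)$, and let $\alpha$ be the partition by $w$. Then $g\alpha$ is the partition by $w(g^{-1}x)=x(g)$, so $\alpha$ is generating, and $\mathrm H(\alpha)=rL$.

\begin{lemma}\label{lem:F0}
$F(\alpha^{(n)})=0$ for all $n\ge0$, so $f_G(X)=0$.
\end{lemma}

\begin{proof}
A finite subtree $T$ carries $N^r(N^{r-1})^{|T|-1}$ valid configurations, so $\mathrm H(\alpha^T)=((r-1)|T|+1)L$. The sets $B_n$ and $B_n\cup s_iB_n$ are subtrees of the right Cayley tree: the second is the union of the balls of radius $n$ about the adjacent vertices $e$ and $s_i$. By \eqref{eq:euler}, $F(\alpha^{(n)})=(r-1)L\,\chi(B_n)+(1-2r)L+rL=0$.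
\end{proof}

The next lemma shows that the cancellation between vertex and edges persists, as an inequality, after conditioning on any partition $\delta$, and it locates the loss. Let $Z$ be an extension of $X$ and $\delta$ a partition of $Z$. For $\ell\in\Lambda$ let $\iota_\ell(z)$ be minus the logarithm of the conditional probability, given the atom $\delta(z)$, that $\ell(w)$ takes the value $\ell(w(z))$. Thus $\iota_\ell\ge0$ measures how surprising the label $\ell$ at the identity is to an observer who knows $\delta$, and $\mathbb E\,\iota_\ell=\mathrm H(\ell|\delta)\le L$, where $\ell$ stands for $\ell(w)$. Define the \emph{vertex defect} and the \emph{edge defect}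
\[
\mathrm D_{\mathrm v}(\delta)=\frac12\sum_{\ell\in\Lambda}\mathrm H(\ell|\delta)-\mathrm H(\alpha|\delta),\qquad
\mathrm D_{\mathrm e}(\delta)=\frac12\sum_{i=1}^r\mathbb E\big|\iota_{a_i}-\iota_{b_i}\circ s_i^{-1}\big| .
\]
The label of the edge $e\to s_i$ is seen as $a_i$ from $z$ and as $b_i$ from $s_i^{-1}z$; the edge defect measures how much the two observers disagree about its surprise.

\begin{lemma}\label{lem:defects}
For every gate $\pi$, every extension $Z$ of $X$ and every partition $\delta$ of $Z$,
\[
\text{\rm(i)}\ \ -\Psi_\alpha(\delta)\ge\mathrm D_{\mathrm v}(\delta)\ge0,\qquad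
\text{\rm(ii)}\ \ -\Psi_\alpha(\delta)\ge\mathrm D_{\mathrm v}(\delta)+\mathrm D_{\mathrm e}(\delta)-r\log2 .
\]
\end{lemma}

\begin{proof}
Fix $i$. Let $w'=w\circ s_i^{-1}=x(s_i)$, and let $u_i=a_i(w)=b_i(w')$ be the label of the edge $e\to s_i$. Reveal first $u_i$, then $w$, then $w'$. By (E1),
\[
\mathrm H(\alpha\vee s_i\alpha|\delta\vee s_i\delta)\le\mathrm H(u_i|\delta\vee s_i\delta)+\mathrm H(w|u_i\vee\delta)+\mathrm H(w'|u_i\vee s_i\delta).
\]
As $u_i=a_i(w)$, the chain rule gives $\mathrm H(w|u_i\vee\delta)=\mathrm H(\alpha|\delta)-\mathrm H(a_i|\delta)$. As $u_i=b_i(w)\circ s_i^{-1}$, invariance and the chain rule give $\mathrm H(w'|u_i\vee s_i\delta)=\mathrm H(w|b_i\vee\delta)=\mathrm H(\alpha|\delta)-\mathrm H(b_i|\delta)$. Summing over $i$,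
\begin{equation}\label{eq:bracket}
\Psi_\alpha(\delta)\le\mathrm H(\alpha|\delta)+\sum_{i=1}^r\big[\mathrm H(u_i|\delta\vee s_i\delta)-\mathrm H(a_i|\delta)-\mathrm H(b_i|\delta)\big].
\end{equation}

(i) The entropy $\mathrm H(u_i|\delta\vee s_i\delta)$ is at most $\mathrm H(u_i|\delta)=\mathrm H(a_i|\delta)$ and at most $\mathrm H(u_i|s_i\delta)=\mathrm H(b_i|\delta)$, hence at most their average. This gives $\Psi_\alpha(\delta)\le-\mathrm D_{\mathrm v}(\delta)$. Since $w$ is determined by $(a_i)_i$ and by $(b_i)_i$, we have $\mathrm H(\alpha|\delta)\le\sum_i\mathrm H(a_i|\delta)$ and $\mathrm H(\alpha|\delta)\le\sum_i\mathrm H(b_i|\delta)$, and the average of the two bounds is $\mathrm D_{\mathrm v}(\delta)\ge0$.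

(ii) An observer who knows both $\delta$ and $s_i\delta$ can mix the two predictions of $u_i$. The atom of $\delta\vee s_i\delta$ containing $z$ determines $D=\delta(z)$ and $D'=\delta(s_i^{-1}z)$. Assign to it the average of the law of $a_i(w)$ given $D$ and the law of $b_i(w)$ given $D'$. At the value $u_i(z)=a_i(w(z))=b_i(w(s_i^{-1}z))$ this average is at least $\frac12\max\big(e^{-\iota_{a_i}(z)},e^{-\iota_{b_i}(s_i^{-1}z)}\big)$. By (E3), $\mathrm H(u_i|\delta\vee s_i\delta)\le\log2+\mathbb E\min(\iota_{a_i},\iota_{b_i}\circ s_i^{-1})$. So the $i$-th bracket in \eqref{eq:bracket} is at most $\log2-\mathbb E\max(\iota_{a_i},\iota_{b_i}\circ s_i^{-1})$, and $\max(x,y)=\frac12(x+y)+\frac12|x-y|$ gives (ii).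
\end{proof}

For a partition $\delta$ of $X$ itself, $\delta\vee\alpha$ is generating, so Lemmas \ref{lem:split}, \ref{lem:F0} and \ref{lem:defects} give $F(\delta)=F(\delta\vee\alpha)-\Psi_\alpha(\delta)\ge-\Psi_\alpha(\delta)\ge0$. The first two properties listed in the introduction thus hold for every gate, and the third amounts to a lower bound on $-\Psi_\alpha(\delta)$. There are two extreme ways of knowing half of $w$: to know all of it half of the time, or half of it all the time. We compute the cost of each.

\begin{example}[All or nothing]\label{ex:aon}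
Let $W$ be any action, $Z=X\times W$, and $C\subseteq W$ a set of measure $p$. Let $\delta$ have the atoms $X\times(W\setminus C)$ and $D\times C$, $D\in\alpha$: it reveals $w$ on $C$ and nothing off $C$. Then $\mathrm H(\alpha|\delta)=(1-p)rL$. Let $\partial_i$ be the measure of $C\,\triangle\,s_iC$, so that $C\cup s_iC$ has measure $p+\frac12\partial_i$. Given $\delta\vee s_i\delta$, the pair $(x(e),x(s_i))$ has entropy $0$ on $C\cap s_iC$, entropy $(r-1)L$ on $C\,\triangle\,s_iC$, and entropy $(2r-1)L$ elsewhere. So
\[
\mathrm H(\alpha\vee s_i\alpha|\delta\vee s_i\delta)=(r-1)L\partial_i+(2r-1)L\big(1-p-\tfrac12\partial_i\big)=(2r-1)(1-p)L-\tfrac12L\partial_i ,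
\]
and the main terms cancel against $(1-2r)\mathrm H(\alpha|\delta)$:
\[
-\Psi_\alpha(\delta)=\frac L2\sum_{i=1}^r\partial_i .
\]
Here $\iota_\ell$ is $0$ on $C$ and $L$ off $C$, the vertex defect vanishes, and the cost equals the edge defect. With $p=\frac12$ it is of order $L$ exactly when $C$ is far from invariant. A spectral gap guarantees this for all $C$ at once.
\end{example}

\begin{example}[A gate for which half knowledge is free]\label{ex:product}
Let $r=2$, $U=\mathbb F_3^{2k}$, and $\pi(w_1,w_2)=(w_1+w_2,\,w_1-w_2)$. Any two of the four labels $w_1,w_2,w_1+w_2,w_1-w_2$ determine $w$, since $2$ is invertible in $\mathbb F_3$; so any two labels are independent. Write $U=U'\times U''$ with $U'=U''=\mathbb F_3^k$. The gate acts separately on the two components, so $X=X'\times X''$ is the product of the gate systems over $U'$ and $U''$. Let $\delta$ be the partition by the $U'$-components of $w$. Lemma~\ref{lem:F0} for $X'$ and for $X$ gives $F(\delta)=0=F(\alpha)=F(\delta\vee\alpha)$. Thus $\Psi_\alpha(\delta)=0$ while $\mathrm H(\alpha|\delta)=\frac12rL$.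 Here every $\iota_\ell$ is the constant $\frac12L$, and both defects vanish. The reason is combinatorial: given $\delta$, each label $\ell$ is confined to a set $T_\ell$ of size $\sqrt N$, and as many as $N=\prod_\ell|T_\ell|^{1/2}$ points $w$ obey all four confinements.
\end{example}

So we need a gate for which the vertex defect forbids intermediate knowledge of the labels. What remains is then close to Example~\ref{ex:aon}, where the spectral gap takes over.

\section{A random gate}\label{sec:gate}

For a family $T=(T_\ell)_{\ell\in\Lambda}$ of subsets of $U$ let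
\[
A(T)=\{w\in A:\ \ell(w)\in T_\ell\ \text{ for all }\ell\in\Lambda\}.
\]
For every gate $|A(T)|\le\prod_i|T_{a_i}|$ and $|A(T)|\le\prod_i|T_{b_i}|$, so $\log|A(T)|\le\frac12\sum_\ell\log|T_\ell|$. This is the counting form of $\mathrm D_{\mathrm v}\ge0$, and Example~\ref{ex:product} attains equality. We want a gate with a definite loss unless all $T_\ell$ are tiny or all are nearly $U$. For the spectral gap we also need $a_i$ and $b_j$ to be nearly independent. With $w$ uniform on $A$ and the uniform measure on $U$, let $P_{ij}$ be the operator on $L^2(U)$ given by $(P_{ij}f)(v)=\mathbb E[f(a_i)\,|\,b_j=v]$. It preserves the space $L^2_0(U)$ of mean-zero functions, its adjoint is $f\mapsto\mathbb E[f(b_j)\,|\,a_i=\cdot\,]$, and $\lambda_{ij}$ denotes its norm on $L^2_0(U)$.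

\begin{lemma}\label{lem:gate}
For $N\ge N_0(r)$ there is a gate $\pi$ with the following properties.
\begin{itemize}
\item[(P1)] $|A(T)|\le4rL\prod_{\ell\in J}|T_\ell|$ for all $T$ and all $J\subseteq\Lambda$ with $|J|=r$.
\item[(P2)] $\log|A(T)|\le\max\big\{\sum_\ell\log|T_\ell|-rL,\ \max_\ell\log|T_\ell|\big\}+\log(4rL)$ whenever $A(T)\ne\emptyset$.
\item[(P3)] $r\lambda_{ij}^2\le\frac14$ for all $i,j$.
\end{itemize}
\end{lemma}

Property (P1) says that any $r$ labels almost determine $w$. In (P2) the first term is the logarithm of the expected size $\prod_\ell|T_\ell|/q$ of $A(T)$ for a random gate. The second term cannot be dropped: the label values of any $t$ points of $A$ form sets $T_\ell$ of size at most $t$ with $|A(T)|\ge t$. The gate of Example~\ref{ex:product} satisfies (P1) and (P3) but violates (P2) for large $k$, which would allow only $8L\sqrt N$ points instead of $N$.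

\begin{proof}
Let $\pi$ be uniformly random. We show that each property fails with probability tending to $0$ as $N\to\infty$. Note that $4rL\ge8>e^2$. We have $|A(T)|=|\pi(A_1)\cap A_2|$ with $A_1=\prod_iT_{a_i}$ and $A_2=\prod_iT_{b_i}$. A given $m$-element subset of $A_1$ is mapped into $A_2$ with probability at most $(|A_2|/q)^m$, and $\binom{|A_1|}m\le(e|A_1|/m)^m$. With $x_T=|A_1||A_2|/q=N^{-r}\prod_\ell|T_\ell|$ we get
\begin{equation}\label{eq:tail}
\mathbb P(|A(T)|\ge m)\le(ex_T/m)^m\le e^{-m}\qquad\text{for integers }m\ge e^2x_T,\ m\ge1.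
\end{equation}

\emph{(P1).} Summing over the values of the labels in $J$, it suffices to prove $|A(T)|\le4rL$ when $T_\ell$ is a singleton for $\ell\in J$ and $T_\ell=U$ otherwise. Then $x_T=1$, and there are at most $4^rN^r$ such $T$. By \eqref{eq:tail} with $m=\lfloor4rL\rfloor+1$, the failure probability is at most $4^rN^re^{-4rL}=4^rN^{-3r}$.

\emph{(P2).} Let all $T_\ell$ be nonempty, $t=\max_\ell|T_\ell|$, and $m=\lfloor\max(e^2x_T,4rtL)\rfloor+1$. A nonempty subset of $U$ of size at most $t$ is the image of a map $\{1,\dots,t\}\to U$, so at most $N^{2rt}$ families $T$ have maximal size $t$. By \eqref{eq:tail}, the probability that $|A(T)|\ge m$ for some $T$ is at most $\sum_{t\ge1}N^{2rt}e^{-4rtL}=\sum_{t\ge1}N^{-2rt}\to0$. Otherwise $|A(T)|\le\max(e^2x_T,4rtL)\le4rL\max(x_T,t)$ for all $T$, which is (P2).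

\emph{(P3).} Fix $i,j$. We bound the norm by a trace. For $u,v\in U$ and $w,z\in A$ let $f_u(w)=1[w_i=u]-\frac1N$, $f'_v(z)=1[z_j=v]-\frac1N$, and
\[
\Theta_{uv}=\sum_{w\in A}f_u(w)f'_v(\pi w)=\big|\{w:a_i(w)=u,\ b_j(w)=v\}\big|-\frac q{N^2}.
\]
Since $(P_{ij}f)(v)=\frac Nq\sum_uf(u)\,|\{w:a_i(w)=u,b_j(w)=v\}|$, the operator that equals $P_{ij}$ on $L^2_0(U)$ and $0$ on constants has matrix $\frac Nq\Theta^{\mathsf T}$. Define the kernels
\[
\Gamma(w,w')=\sum_uf_u(w)f_u(w')=1[w_i=w'_i]-\tfrac1N,\qquad\Gamma'(z,z')=\sum_vf'_v(z)f'_v(z')=1[z_j=z'_j]-\tfrac1N .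
\]
Both are symmetric, have diagonal value $\theta=1-\frac1N$, row sums $0$, and row sums of squares $\frac qN\theta^2+(q-\frac qN)N^{-2}=\frac qN\theta\le\frac qN$. The second moment is not enough: $\mathbb E\operatorname{tr}(\Theta\Theta^{\mathsf T})=\sum_{w,w'}\Gamma(w,w')\,\mathbb E\,\Gamma'(\pi w,\pi w')=q\theta^2+\frac{q\theta^2}{q-1}$, so the resulting bound on $\mathbb E\lambda_{ij}^2$ is $N^2\theta^2/(q-1)$, which tends to $1$ when $r=2$. We use the fourth moment: $\lambda_{ij}^4\le(N/q)^4\,\mathcal Z$ with
\[
\mathcal Z=\operatorname{tr}\big((\Theta\Theta^{\mathsf T})^2\big)=\sum_{w_1,\dots,w_4\in A}\Gamma(w_1,w_3)\,\Gamma(w_2,w_4)\,\Gamma'(\pi w_1,\pi w_2)\,\Gamma'(\pi w_3,\pi w_4).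
\]
(Expand $\sum\Theta_{uv}\Theta_{u'v}\Theta_{u'v'}\Theta_{uv'}$ with summation variables $w_1,w_2,w_4,w_3$ in this order.) The \emph{pattern} of a $4$-tuple is the set partition $\mathcal P$ of $\{1,2,3,4\}$ recording which entries coincide; $|\mathcal P|$ is its number of blocks, and we omit singleton blocks from the notation. Let $\sigma_{\mathcal P}(\Gamma)$ be the sum of $\Gamma(w_1,w_3)\Gamma(w_2,w_4)$ over the tuples with pattern $\mathcal P$. If $(w_1,\dots,w_4)$ has pattern $\mathcal P$, then $(\pi w_1,\dots,\pi w_4)$ is uniform on the $(q)_{|\mathcal P|}=q(q-1)\cdots(q-|\mathcal P|+1)$ tuples with that pattern. The sum of $\Gamma'(z_1,z_2)\Gamma'(z_3,z_4)$ over them is $\sigma_{\mathcal P'}(\Gamma')$, where $\mathcal P'$ arises from $\mathcal P$ by exchanging $2$ and $3$. As $q\ge9$, we have $(q)_b\ge q^b/4$ for $b\le4$, and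
\[
\mathbb E\mathcal Z=\sum_{\mathcal P}\frac{\sigma_{\mathcal P}(\Gamma)\,\sigma_{\mathcal P'}(\Gamma')}{(q)_{|\mathcal P|}}\le4\sum_{\mathcal P}\frac{|\sigma_{\mathcal P}(\Gamma)|\,|\sigma_{\mathcal P'}(\Gamma')|}{q^{|\mathcal P|}} .
\]
We bound $\sigma_{\mathcal P}=\sigma_{\mathcal P}(\Gamma)$ for the 15 patterns using only the properties shared by $\Gamma$ and $\Gamma'$. They give $\sum_{y\ne x}\Gamma(x,y)=-\theta$, and for each $x$ the sum of $\Gamma(x,y)\Gamma(x,y')$ over distinct $y,y'\ne x$ equals $\theta^2-\sum_{y\ne x}\Gamma(x,y)^2$, which lies in $[-q/N,1]$.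
\begin{itemize}
\item $\{1234\}$: $\sigma=q\theta^2\le q$.
\item $\{13|24\}$: $\sigma=q(q-1)\theta^2\le q^2$.
\item $\{12|34\}$, $\{14|23\}$: $\sigma=\sum_{x\ne y}\Gamma(x,y)^2\le q^2/N$.
\item The four triples: a triple contains exactly one of $\{1,3\}$, $\{2,4\}$, so $\sigma=\theta\sum_{x\ne y}\Gamma(x,y)=-q\theta^2$ and $|\sigma|\le q$.
\item $\{13\}$, $\{24\}$: $\sigma=\theta(q-2)\sum_{y\ne y'}\Gamma(y,y')=-(q-2)q\theta^2$ and $|\sigma|\le q^2$.
\item $\{12\}$, $\{14\}$, $\{23\}$, $\{34\}$: $\sigma$ is the sum of $\Gamma(x,y)\Gamma(x,y')$ over distinct $x,y,y'$, so $|\sigma|\le q^2/N$.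
\item All entries distinct: the sum over all tuples with $w_1\ne w_3$, $w_2\ne w_4$ is $(-q\theta)^2$. Besides the distinct tuples it contains the patterns $\{12\}$, $\{14\}$, $\{23\}$, $\{34\}$, $\{12|34\}$, $\{14|23\}$. So $|\sigma|\le q^2+6q^2/N\le7q^2$.
\end{itemize}
The exchange $\mathcal P\mapsto\mathcal P'$ swaps $\{13|24\}$ with $\{12|34\}$, $\{13\}$ with $\{12\}$, and $\{24\}$ with $\{34\}$; it permutes the triples and fixes the other patterns. The total contributions to the bound on $\mathbb E\mathcal Z$ are:
\[
\begin{array}{l|c|c|c}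
\text{patterns }\mathcal P & |\mathcal P| & |\sigma_{\mathcal P}||\sigma_{\mathcal P'}|\le & \text{total}\le\\ \hline
\{1234\} & 1 & q^2 & 4q\\
\{13|24\},\ \{12|34\} & 2 & q^4/N & 8q^2/N\\
\{14|23\} & 2 & q^4/N^2 & 4q^2/N^2\\
\text{four triples} & 2 & q^2 & 16\\
\{12\},\ \{13\},\ \{24\},\ \{34\} & 3 & q^4/N & 16q/N\\
\{14\},\ \{23\} & 3 & q^4/N^2 & 8q/N^2\\
\text{all distinct} & 4 & 49q^4 & 196
\end{array}
\]
Each of $q$, $q^2/N^2$, $1$, $q/N$, $q/N^2$ is at most $q^2/N$, so $\mathbb E\mathcal Z\le252\,q^2/N$. Since $r\ge2$ we have $q\ge N^2$, and $\mathbb E\lambda_{ij}^4\le252\,N^3/q^2\le252/N$. By Markov's inequality, $\lambda_{ij}^4>\frac1{16r^2}$ for some $i,j$ with probability at most $16r^4\cdot252/N\to0$.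
\end{proof}

From now on $N\ge N_0(r)$ and $\pi$ is a gate as in Lemma~\ref{lem:gate}. To see what (P2) buys, take $r=2$ and $|T_\ell|=N^t$ for all four labels, $0\le t\le1$. The trivial bound is $\log|A(T)|\le2tL$, while (P2) gives $\max(4t-2,t)L$ up to $\log(8L)$. The gain is $\min(2-2t,t)L$, which vanishes only at $t=0$ and $t=1$. For unequal sizes (P2) alone can be worse than the trivial bound (take one $T_\ell=U$ and the others singletons), and (P1) fills the gap.

\begin{lemma}\label{lem:box}
Let $A(T)\ne\emptyset$ and $\log|T_\ell|\le\kappa_\ell\le L$ for all $\ell\in\Lambda$. Then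
\[
\log|A(T)|\le\frac12\sum_\ell\kappa_\ell-\frac1{8r}\min\Big\{\sum_\ell\kappa_\ell,\ \sum_\ell(L-\kappa_\ell)\Big\}+\log(4rL).
\]
\end{lemma}

\begin{proof}
All $\kappa_\ell$ are nonnegative, and (P1), (P2) hold with $\kappa_\ell$ in place of $\log|T_\ell|$. Let $\kappa_1\ge\dots\ge\kappa_{2r}$ be the $\kappa_\ell$ in decreasing order, and put $x=\log|A(T)|-\log(4rL)$. If $\sum_\ell\kappa_\ell-rL\ge\kappa_1$, then (P2) gives
\[
\tfrac12\sum_\ell\kappa_\ell-x\ge rL-\tfrac12\sum_\ell\kappa_\ell=\tfrac12\sum_\ell(L-\kappa_\ell).
\]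
Otherwise (P2) gives $x\le\kappa_1$, and (P1) gives $x\le\Sigma:=\kappa_{r+1}+\dots+\kappa_{2r}$; hence $x\le\frac14\kappa_1+\frac34\Sigma$. Each of $\kappa_2,\dots,\kappa_r$ is at least $\Sigma/r$, so, as $r\ge2$,
\[
\tfrac12\sum_\ell\kappa_\ell\ge\tfrac12\kappa_1+\tfrac{2r-1}{2r}\Sigma\ge\tfrac12\kappa_1+\tfrac34\Sigma .
\]
Therefore $\frac12\sum_\ell\kappa_\ell-x\ge\frac14\kappa_1\ge\frac1{8r}\sum_\ell\kappa_\ell$.
\end{proof}

\section{Prescribing $f_G$ and bounding all factors}\label{sec:VQ}

To change $f_G$ from $0$ to $h$ we multiply $X$ by a system $V$ with $f_G(V)=h$. The product must not acquire factors below $\min(h,0)$. For this it suffices, as we shall see, that $V$ have a generating partition $\gamma$ with $\Psi_\gamma\le h^+:=\max(h,0)$. For $h>0$ a Bernoulli shift works by the first inequality in \eqref{eq:psi}. For $h<0$ the last inequality in \eqref{eq:psi} suggests a partition fixed by $s_1$, and \eqref{eq:euler} suggests a product space over a $G$-set with negative Euler characteristic. A loop of color $1$ at the base point makes $\gamma$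 fixed by $s_1$ but only lowers $\chi$ from $1$ to $0$, so we add a second loop.

For $h=0$ let $V$ be a point and $\gamma$ trivial. For $h\ne0$ fix a finite probability space $A_0$ with atoms of positive mass and entropy $|h|$; it exists because entropy is continuous on the probability vectors of length $m$ and takes the values $0$ and $\log m$. Define a transitive $G$-set $\Omega$ with base point $o$ as follows. If $h>0$, let $\Omega=G$ and $o=e$. If $h<0$, we describe the Schreier graph; since $G$ is free, any directed graph in which each vertex has exactly one outgoing and one incoming edge of each color $1,\dots,r$ is the Schreier graph of a $G$-set. Start with two vertices $o,o'$, a loop of color $1$ at each, and an edge of color $2$ from $o'$ to $o$. Each of them lacks $2r-3$ of its $2r$ edges. Supply every missing edge, with a new vertex as its other end; every new vertex lacks $2r-1$ edges, and we repeat the step indefinitely. The result is a tree together with the two loops; it is the Schreier graph of $G/\langle s_1,s_2s_1s_2^{-1}\rangle$. In both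 cases let $V=A_0^\Omega$ with the product measure and the action $(gy)(v)=y(g^{-1}v)$, and let $\gamma$ be the partition by $y(o)$. Then $g\gamma$ is the partition by $y(go)$, so $\gamma$ is generating. Put
\[
Q=X\times V
\]
with the product measure $\mu$ and the diagonal action.

\begin{proposition}\label{prop:Q}
We have $f_G(V)=f_G(Q)=h$. For every partition $\delta$ of $Q$,
\begin{equation}\label{eq:key}
F(\delta)\ge\min(h,0)-\Psi_\alpha(\delta)\ge\min(h,0).
\end{equation}
Every factor $Y$ of $Q$ for which $f_G$ is defined has $f_G(Y)\ge\min(h,0)$.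
\end{proposition}

\begin{proof}
Let $h\ne0$. Then $\mathrm H(\gamma^T)=|h|\,|To|$, so \eqref{eq:euler} gives $F(\gamma^{(n)})=|h|\,\chi(B_no)$, and $B_no$ is the ball of radius $n$ about $o$ in the Schreier graph. For $h>0$ it spans a tree, and $\chi=1$. For $h<0$ and $n\ge1$ it contains $o'=s_2^{-1}o$ and spans a tree with two loops, so $\chi=-1$. Thus $F(\gamma^{(n)})=h$ for $n\ge1$, also when $h=0$. The partition $\alpha\vee\gamma$ generates $Q$, and entropies of independent partitions add, so $F((\alpha\vee\gamma)^{(n)})=F(\alpha^{(n)})+F(\gamma^{(n)})=h$ for $n\ge1$ by Lemma~\ref{lem:F0}.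

By \eqref{eq:psi}, $\Psi_\gamma(\delta')\le h^+$ for every partition $\delta'$ of $Q$: if $h\ge0$ because $\mathrm H(\gamma)=h$, and if $h<0$ because $s_1o=o$ gives $s_1\gamma=\gamma$. The partition $\delta\vee\alpha\vee\gamma$ is generating, so by Lemma~\ref{lem:split}
\[
h\le F(\delta\vee\alpha\vee\gamma)=F(\delta)+\Psi_\alpha(\delta)+\Psi_\gamma(\delta\vee\alpha)\le F(\delta)+\Psi_\alpha(\delta)+h^+ .
\]
As $h-h^+=\min(h,0)$ and $\Psi_\alpha(\delta)\le0$ by Lemma~\ref{lem:defects}(i), this is \eqref{eq:key}. If $\zeta$ is a generating partition of $Y$ with finite entropy, apply \eqref{eq:key} to $\delta=\zeta^{(n)}$ and let $n\to\infty$.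
\end{proof}

\section{Spectral gap, ergodicity and freeness}\label{sec:gap}

An action on $(Z,\mu)$ gives a unitary representation $(gf)(z)=f(g^{-1}z)$ on $L^2(Z)$, which preserves the space $L^2_0(Z)$ of mean-zero functions. We need a lower bound on $\sum_i\|s_i\xi-\xi\|^2$ on $L^2_0(Q)$ that does not depend on $N$ or $h$. The input from $X$ is the decay of correlations given by (P3). Call a function on $X$ \emph{local} if it depends on finitely many coordinates. Local mean-zero functions are dense in $L^2_0(X)$.

\begin{lemma}\label{lem:decay}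
If $f\in L^2_0(X)$ is local, then $\sum_{g\in G}|\langle f,gf\rangle|^2<\infty$. The actions on $X$ and on $Q$ are essentially free.
\end{lemma}

\begin{proof}
Let $f$ depend on the coordinates in $B_R$, so that $gf$ depends on those in $gB_R$. Let $g=t_1\cdots t_m$ be a reduced word with $m\ge2R+2$, and let $u_l$ be the label of the $l$-th edge of the path $e,t_1,t_1t_2,\dots,g$ in the right Cayley tree. The set $B_R$ lies on the $e$-side of the $(R+1)$-st edge, and $gB_R$ lies on the $g$-side of the $(m-R)$-th edge. Two applications of the Markov property give $\langle f,gf\rangle=\mathbb E\big[\Phi(u_{R+1})\overline{\Phi'(u_{m-R})}\big]$, where $\Phi(u_{R+1})=\mathbb E[f|u_{R+1}]$ and $\Phi'(u_{m-R})=\mathbb E[gf|u_{m-R}]$ define elements of $L^2_0(U)$ of norm at most $\|f\|$. By the Markov property again, $u_{R+1},\dots,u_{m-R}$ is a Markov chain, so $\mathbb E[\Phi'(u_{m-R})|u_{R+1}]$ is obtained from $\Phi'$ by applying $m-2R-1$ transition operators. The labels $u_l$ and $u_{l+1}$ are two labels of the uniform variable $x(t_1\cdots t_l)$: $u_l$ is $b_i$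 if $t_l=s_i$ and $a_i$ if $t_l=s_i^{-1}$, while $u_{l+1}$ is $a_j$ if $t_{l+1}=s_j$ and $b_j$ if $t_{l+1}=s_j^{-1}$. If $t_l$ and $t_{l+1}$ have the same sign, the pair is $(b_i,a_j)$ or $(a_i,b_j)$, and the transition operator is $P_{ji}$ or $P_{ij}^*$, of norm at most $\lambda=\max_{i,j}\lambda_{ij}$ on $L^2_0(U)$. If the signs differ, the pair is $(b_i,b_j)$ or $(a_i,a_j)$ with $i\ne j$ because the word is reduced. These are independent, since $w$ and $\pi(w)$ are uniform on $U^r$, and the operator vanishes on $L^2_0(U)$. So $|\langle f,gf\rangle|\le\|f\|^2\lambda^{m-2R-1}$, and $\langle f,gf\rangle=0$ unless $t_{R+1},\dots,t_{m-R}$ all have the same sign. At most $2(2r)^{2R}r^{m-2R}$ elements of length $m$ satisfy this, so their total contribution to the sum is at most $2r(2r)^{2R}\|f\|^4(r\lambda^2)^{m-2R-1}$. By (P3) this is summable in $m$.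

In particular $\langle f,gf\rangle\to0$ as $|g|\to\infty$ for local $f$, and by density for all $f\in L^2_0(X)$. Let $g\ne e$, let $E$ be the set of points of $X$ fixed by $g$, and let $C\subseteq E$ be measurable. Then $g^kC=C$, and $|g^k|\to\infty$ because $g$ has infinite order. With $f=1_C-\mu_X(C)$ we get $\mu_X(C)-\mu_X(C)^2=\langle f,g^kf\rangle\to0$, so $\mu_X(C)\in\{0,1\}$. If $\mu_X(E)>0$, then $\mu_X(E)=1$, and then every measurable set has measure $0$ or $1$, which fails for the atoms of $\alpha$. So $X$ is essentially free. A point of $Q$ fixed by $g$ projects to a point of $X$ fixed by $g$, so $Q$ is essentially free.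
\end{proof}

In any unitary representation let $\mathcal M=\sum_{s\in S}s$, a self-adjoint operator with
\begin{equation}\label{eq:dirichlet}
\sum_{i=1}^r\|s_i\xi-\xi\|^2=2r\|\xi\|^2-\langle\mathcal M\xi,\xi\rangle .
\end{equation}
Put
\[
\rho=\max\Big\{2\sqrt{2r-1},\ 3+\frac{2r-3}{\sqrt{2r-1}}\Big\},\qquad c_0=2r-\rho .
\]
For $r\ge2$ we have $c_0>0$: the first entry is less than $2r$ because $(r-1)^2>0$, and the second because $\sqrt{2r-1}>1$ and $2r-3>0$. We first bound $\mathcal M$ on two explicit graphs and then transfer the bound to $L^2_0(Q)$ by counting words.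

\begin{lemma}\label{lem:schur}
$\|\mathcal M\|\le\rho$ on $\ell^2(G)$, and on $\ell^2(\Omega)$ if $h\ne0$.
\end{lemma}

\begin{proof}
We use the Schur test. On a countable $G$-set, $(\mathcal Mf)(v)=\sum_{s\in S}f(sv)$. Suppose $\psi>0$ satisfies $\sum_s\psi(sv)\le\rho\psi(v)$ for all $v$. Then
\[
|\langle\mathcal Mf,f\rangle|\le\sum_{v,s}\frac12\Big(|f(v)|^2\frac{\psi(sv)}{\psi(v)}+|f(sv)|^2\frac{\psi(v)}{\psi(sv)}\Big)=\sum_v|f(v)|^2\sum_s\frac{\psi(sv)}{\psi(v)}\le\rho\|f\|^2,
\]
where the substitution $(v,s)\mapsto(sv,s^{-1})$ turns the second half into the first. As $\mathcal M$ is self-adjoint, $\|\mathcal M\|\le\rho$. Take $\psi(v)=(2r-1)^{-d(v)/2}$, where $d$ is the graph distance to $e$ in $G$, and to $\{o,o'\}$ in $\Omega$ when $h<0$. A vertex with $d\ge1$ has one neighbor at distance $d-1$ and $2r-1$ neighbors at distance $d+1$, so $\sum_s\psi(sv)=2\sqrt{2r-1}\,\psi(v)$. At $e$ the sum is $2r/\sqrt{2r-1}\le2\sqrt{2r-1}$. At $o$ and $o'$ the loop contributes $2$, the other vertex $1$, and the $2r-3$ remaining neighbors $(2r-1)^{-1/2}$ each.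
\end{proof}

\begin{lemma}\label{lem:growth}
Let $\mathcal M$ be a bounded self-adjoint operator on a Hilbert space and $\mathcal D$ a set of vectors with dense span. If every $\xi\in\mathcal D$ satisfies $\sup_k\rho^{-2k}\langle\mathcal M^{2k}\xi,\xi\rangle<\infty$, then $\|\mathcal M\|\le\rho$.
\end{lemma}

\begin{proof}
The condition says that $\rho^{-k}\|\mathcal M^k\xi\|$ is bounded, and by the triangle inequality it passes to the span of $\mathcal D$. Let $\xi$ be in the span with $\mathcal M\xi\ne0$, and $x_k=\|\mathcal M^k\xi\|$. Then $x_k^2=\langle\mathcal M^{k+1}\xi,\mathcal M^{k-1}\xi\rangle\le x_{k+1}x_{k-1}$, so all $x_k$ are positive and the ratios $x_{k+1}/x_k$ are nondecreasing. Hence $x_k\ge x_0(x_1/x_0)^k$, which forces $x_1\le\rho x_0$.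
\end{proof}

\begin{proposition}\label{prop:gap}
$\sum_i\|s_i\xi-\xi\|^2\ge c_0\|\xi\|^2$ for all $\xi\in L^2_0(Q)$. In particular $Q$ is ergodic.
\end{proposition}

\begin{proof}
By \eqref{eq:dirichlet} it suffices to show $\|\mathcal M\|\le\rho$ on $L^2_0(Q)$. In every representation $\mathcal M^{2k}=\sum_g\tau_k(g)\,g$, where $\tau_k(g)$ is the number of words in $S^{2k}$ with product $g$. Let $\delta_v$ denote the indicator function of a point $v$. Applying Lemma~\ref{lem:schur} to $\mathcal M^{2k}\delta_e=\tau_k$ in $\ell^2(G)$ and to $\langle\mathcal M^{2k}\delta_v,\delta_{v'}\rangle$ in $\ell^2(\Omega)$ gives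
\begin{equation}\label{eq:words}
\|\tau_k\|_{\ell^2(G)}\le\rho^{2k},\qquad\sum_{g:\,gv=v'}\tau_k(g)\le\rho^{2k}\quad(v,v'\in\Omega).
\end{equation}
Let $h\ne0$, and fix an orthonormal basis $\varphi_0=1,\varphi_1,\dots,\varphi_{m}$ of $L^2(A_0)$. For finitely supported $\phi:\Omega\to\{0,\dots,m\}$ let $e_\phi(y)=\prod_v\varphi_{\phi(v)}(y(v))$. These functions form an orthonormal basis of $L^2(V)$, with $e_0=1$ and $ge_\phi=e_{g\phi}$, where $(g\phi)(v)=\phi(g^{-1}v)$. (For $h=0$ the basis is $e_0$ alone.) Since $L^2(Q)=L^2(X)\otimes L^2(V)$, the following vectors have dense span in $L^2_0(Q)$, and we verify the hypothesis of Lemma~\ref{lem:growth} for them.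

\emph{The vectors $\xi=f\otimes e_\phi$ with $f\in L^2_0(X)$ local.} Here $|\langle g\xi,\xi\rangle|\le|\langle gf,f\rangle|$. By the Cauchy--Schwarz inequality, \eqref{eq:words} and Lemma~\ref{lem:decay}, $\langle\mathcal M^{2k}\xi,\xi\rangle\le\rho^{2k}\big(\sum_g|\langle f,gf\rangle|^2\big)^{1/2}$.

\emph{The vectors $\xi=1\otimes e_\phi$ with $\phi\ne0$.} Here $\langle g\xi,\xi\rangle$ is $1$ if $g\phi=\phi$ and $0$ otherwise. Fix $v$ in the support $P$ of $\phi$. If $g\phi=\phi$, then $gv\in P$, so $\langle\mathcal M^{2k}\xi,\xi\rangle\le\sum_{v'\in P}\sum_{g:\,gv=v'}\tau_k(g)\le|P|\rho^{2k}$.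

Finally, if $C$ is an invariant set, then $\xi=1_C-\mu(C)$ is invariant, so $\xi=0$.
\end{proof}

\section{Half knowledge is expensive}\label{sec:half}

Let
\[
k_0=\lceil\log_2N\rceil,\qquad\mathcal E_N=2r\log2+2r\log(k_0+1)+\log(4rL),\qquad\eta=\frac{3c_0}{256\,r^2}.
\]
Then $\mathcal E_N=O_r(\log L)$, the constant $\eta>0$ depends only on $r$, and $\eta<\frac1{20}$ since $c_0<2r$.

\begin{proposition}\label{prop:half}
For every partition $\delta$ of $Q$,
\[
-\Psi_\alpha(\delta)+\big|\mathrm H(\alpha|\delta)-\tfrac12rL\big|\ge\eta L-\mathcal E_N .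
\]
\end{proposition}

The proof reduces a general $\delta$ to Example~\ref{ex:aon}. A small vertex defect forces, at most points, all labels to be nearly known or all nearly unknown. This defines a set, the analogue of the complement of $C$. A small edge defect makes the set nearly invariant, half knowledge gives it measure near $\frac12$, and the spectral gap forbids both at once. One difficulty comes first: Lemma~\ref{lem:box} speaks of sets $T_\ell$, while $\delta$ gives conditional laws that need not be uniform on sets. Sorting the values of each label by the dyadic order of their probability converts laws to sets at a cost of $O_r(\log L)$.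

\begin{proof}
Let $\iota_\ell$ be as in Section~\ref{sec:X}, with $Z=Q$. Define functions on $Q$ by
\[
\kappa_\ell=\min(\iota_\ell+\log2,\,L),\qquad\bar\kappa_\ell=\kappa_\ell/L\in[0,1],\qquad\sigma=\frac1{2r}\sum_\ell\bar\kappa_\ell\in[0,1].
\]
So $\sigma$ is the normalized ignorance at a point. Put
\[
\epsilon_0=\mathbb E\min(\sigma,1-\sigma),\qquad\epsilon_1=\sum_{i=1}^r\mathbb E\big|\bar\kappa_{a_i}-\bar\kappa_{b_i}\circ s_i^{-1}\big|,
\]
and define $y$ by $yL=-\Psi_\alpha(\delta)+|\mathrm H(\alpha|\delta)-\frac12rL|+\mathcal E_N$. All three terms are nonnegative, the first by Lemma~\ref{lem:defects}(i). We must show $y\ge\eta$.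

\emph{Step 1: the vertex.} Fix an atom $D$ of $\delta$, and let $p_\ell$ be the law of $\ell(w)$ given $D$. Partition $U$ into the sets $T^k_\ell=\{u:2^{-k-1}<p_\ell(u)\le2^{-k}\}$ for $0\le k<k_0$ and $T^{k_0}_\ell=\{u:p_\ell(u)\le2^{-k_0}\}$. For $z\in D$ let $k_\ell(z)$ be the index with $\ell(w(z))\in T_\ell^{k_\ell(z)}$, and let $T(z)=(T_\ell^{k_\ell(z)})_\ell$. If $k_\ell(z)=k<k_0$, then $\iota_\ell(z)\ge k\log2$ and $|T^k_\ell|\le\min(2^{k+1},N)$, so $\log|T_\ell^k|\le\kappa_\ell(z)$. If $k_\ell(z)=k_0$, then $\iota_\ell(z)\ge k_0\log2\ge L$, so $\kappa_\ell(z)=L$ and the same inequality holds. The vector $(k_\ell)_\ell$ takes at most $(k_0+1)^{2r}$ values, and given it $w$ lies in $A(T)$. So the entropy of $w$ given $D$ is at most $2r\log(k_0+1)+\mathbb E[\log|A(T)|\,|\,D]$. Apply Lemma~\ref{lem:box} at each point, with $\sum_\ell\kappa_\ell=2rL\sigma$ and $\sum_\ell(L-\kappa_\ell)=2rL(1-\sigma)$, and average over $D$: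
\begin{equation}\label{eq:vertex}
\mathrm H(\alpha|\delta)\le\frac12\sum_\ell\mathbb E\kappa_\ell-\frac L4\epsilon_0+2r\log(k_0+1)+\log(4rL).
\end{equation}
Since $\mathbb E\kappa_\ell\le\mathrm H(\ell|\delta)+\log2$, this gives $\mathrm D_{\mathrm v}(\delta)\ge\frac L4\epsilon_0-r\log2-2r\log(k_0+1)-\log(4rL)$. Since every $\kappa_\ell$ is the same $1$-Lipschitz function of $\iota_\ell$, we have $\mathrm D_{\mathrm e}(\delta)\ge\frac L2\epsilon_1$. Lemma~\ref{lem:defects}(ii) now gives $L(\frac14\epsilon_0+\frac12\epsilon_1)\le-\Psi_\alpha(\delta)+\mathcal E_N$, and so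
\begin{equation}\label{eq:eps}
\tfrac14\epsilon_0+\tfrac12\epsilon_1\le y .
\end{equation}

\emph{Step 2: the edges.} Let $\omega$ be the indicator function of $\{\sigma\ge\frac12\}$, and $p=\mathbb E\omega$. Where $\sigma<\frac12$, each $\bar\kappa_\ell$ is at most $\sum_{\ell'}\bar\kappa_{\ell'}=2r\sigma$. Where $\sigma\ge\frac12$, each $1-\bar\kappa_\ell$ is at most $\sum_{\ell'}(1-\bar\kappa_{\ell'})=2r(1-\sigma)$. So $|\bar\kappa_\ell-\omega|\le2r\min(\sigma,1-\sigma)$ for every $\ell$. Passing from $\omega$ to $\bar\kappa_{a_i}$, to $\bar\kappa_{b_i}\circ s_i^{-1}$, and to $\omega\circ s_i^{-1}$, we get by \eqref{eq:eps}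
\[
\sum_{i=1}^r\mathbb E|\omega-\omega\circ s_i^{-1}|\le4r^2\epsilon_0+\epsilon_1\le16r^2\big(\tfrac14\epsilon_0+\tfrac12\epsilon_1\big)\le16r^2y .
\]
As $\omega$ takes only the values $0,1$, the left side is $\sum_i\|s_i\omega-\omega\|^2$. Proposition~\ref{prop:gap} for $\xi=\omega-p$ gives
\begin{equation}\label{eq:expansion}
c_0\,p(1-p)\le16r^2y .
\end{equation}

\emph{Step 3: $p$ is near $\frac12$.} We have $rL\,\mathbb E\sigma=\frac12\sum_\ell\mathbb E\kappa_\ell$. By \eqref{eq:vertex} this is at least $\mathrm H(\alpha|\delta)-\mathcal E_N\ge\frac12rL-yL$. By Lemma~\ref{lem:defects}(i) it is at most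
\[
\tfrac12\sum_\ell\mathrm H(\ell|\delta)+r\log2\le\mathrm H(\alpha|\delta)-\Psi_\alpha(\delta)+r\log2\le\tfrac12rL+yL .
\]
So $|\mathbb E\sigma-\frac12|\le y/r\le y$. Also $|\omega-\sigma|=\min(\sigma,1-\sigma)$, so $|p-\mathbb E\sigma|\le\epsilon_0\le4y$ by \eqref{eq:eps}. Hence $|p-\frac12|\le5y$. If $y>\frac1{20}$, then $y>\eta$. If $y\le\frac1{20}$, then $p\in[\frac14,\frac34]$, so $p(1-p)\ge\frac3{16}$, and \eqref{eq:expansion} gives $y\ge\eta$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

For every $N\ge N_0(r)$ the action on $Q$ is essentially free (Lemma~\ref{lem:decay}) and ergodic (Proposition~\ref{prop:gap}), has $f_G(Q)=h$, and all its factors satisfy the required bound (Proposition~\ref{prop:Q}). It remains to bound $\Delta^*_G(Q)$ from below.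

Let $\beta$ be a generating partition of $Q$ with $\mathrm H(\beta)<\infty$. A countable subcollection of $\beta$ has full measure. Merging the other atoms into one null set does not change the entropy, and the partition stays generating: every member of $G\cdot\beta$ lies in the $\sigma$-algebra generated by countably many sets $gB$, and the translates of the merged atoms are null. So we may take $\beta$ countable. Let $\beta_m=\bigvee_{j\le m}g_j\beta$ be the chain of Lemma~\ref{lem:split}, and let $\beta_{-1}$ be the trivial partition.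

\emph{The chain stays low.} By Lemma~\ref{lem:split} and \eqref{eq:psi}, $F(\beta_m)\le F(\beta)\le\mathrm H(\beta)$ for $m\ge0$. By \eqref{eq:key},
\[
-\Psi_\alpha(\beta_m)\le F(\beta_m)-\min(h,0)\le\mathrm H(\beta)+|h| .
\]

\emph{The chain cannot jump.} We have $\mathrm H(\alpha|\beta_{-1})=rL$, and $\mathrm H(\alpha|\beta_m)\to0$ by (E4). Let $m\ge0$ be the first index with $\mathrm H(\alpha|\beta_m)\le\frac12rL$. Since $\beta_m=\beta_{m-1}\vee g_m\beta$, fact (E2) gives $\mathrm H(\alpha|\beta_m)\ge\mathrm H(\alpha|\beta_{m-1})-\mathrm H(\beta)>\frac12rL-\mathrm H(\beta)$. So $|\mathrm H(\alpha|\beta_m)-\frac12rL|\le\mathrm H(\beta)$.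

Proposition~\ref{prop:half} for $\delta=\beta_m$ yields $\eta L-\mathcal E_N\le2\mathrm H(\beta)+|h|$. As $\beta$ was arbitrary,
\begin{equation}\label{eq:final}
\Delta^*_G(Q)\ge\tfrac12\big(\eta\log N-\mathcal E_N-|h|\big),
\end{equation}
with $\eta$ depending only on $r$ and $\mathcal E_N=O_r(\log\log N)$. The right side exceeds $M$ for large $N$, and $\log\Delta_G(Q)\ge\Delta_G^*(Q)$ holds for every action. \qed

\begin{remark}
The generating partition $\alpha\vee\gamma$ shows $\Delta^*_G(Q)\le r\log N+|h|$. So, for fixed $r$ and $h$, the bound \eqref{eq:final} has the right order in $N$.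
\end{remark}

\begin{remark}
The hypothesis $r\ge2$ enters in the fourth-moment bound ($q\ge N^2$), in Lemma~\ref{lem:box}, in the construction of $\Omega$, which uses $s_2$, and in $c_0>0$. For $r=1$ the label $b_1$ is a bijective function of $a_1$, so $\lambda_{11}=1$, and sets with $|T_{a_1}|=|T_{b_1}|=|A(T)|$ exist in every size, so Lemma~\ref{lem:box} fails for every gate once $N$ is large.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Seward} Brandon Seward, \emph{Ergodic actions of countable groups and finite generating partitions}, arXiv:1206.6005 (2012).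
\end{thebibliography}
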